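\title{Star operations and two-sided cells do not determine Kazhdan--Lusztig left cells in type $D$}

\begin{abstract}
A conjecture of Geck and Halls states that two elements of a finite Coxeter group lie in the same Kazhdan--Lusztig left cell if and only if they lie in the same two-sided cell and cannot be told apart by right descent sets and right star operations. We show that the conjecture fails in type $D_n$ for every $n\ge 13$. The counterexample lies in a two-sided cell attached to a one-element family. A count with Littlewood--Richardson coefficients inside one right cell shows that all its elements of a certain Robinson--Schensted shape are fixed by the diagram automorphism. On such elements the star operations see only a standard tableau of type $A$, and each tableau is shared by two elements that lie in different left cells.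
\end{abstract}

\section{Introduction}

\subsection{The question}\label{ss:question}

Let $(W,S)$ be a finite Coxeter system with length function $\ell$ and Bruhat order $<$. Let $m_{r,s}$ be the order of $rs$, and let $\mathcal{R}(w)=\{s\in S:\ell(ws)<\ell(w)\}$ be the right descent set of $w$. The Hecke algebra $\mathcal{H}$ is the free $\mathbb{Z}[v^{\pm1}]$-module with basis $\{H_w\}_{w\in W}$, with $H_xH_y=H_{xy}$ when $\ell(xy)=\ell(x)+\ell(y)$ and $(H_s+v)(H_s-v^{-1})=0$ for $s\in S$. The bar involution is the ring automorphism $v\mapsto v^{-1}$, $H_w\mapsto H_{w^{-1}}^{-1}$. It satisfies $\overline{H_w}\in H_w+\sum_{y<w}\mathbb{Z}[v^{\pm1}]H_y$, so a bar-invariant element of $\sum_y v\mathbb{Z}[v]H_y$ is zero (look at a longest term). The Kazhdan--Lusztig basis element $\underline{H}_w$ is the unique bar-invariant element of $H_w+\sum_{y\ne w}v\mathbb{Z}[v]H_y$; only $y<w$ occur in it. For example $\underline{H}_s=H_s+v$. For $s\in S$,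
\begin{equation}\label{eq:mult}
\underline{H}_x\underline{H}_s=
\begin{cases}
(v+v^{-1})\underline{H}_x & \text{if } xs<x,\\[2pt]
\underline{H}_{xs}+\sum_{z<x,\ zs<z}\mu(z,x)\underline{H}_z & \text{if } xs>x,
\end{cases}
\end{equation}
where $\mu(z,x)$ is the coefficient of $vH_z$ in $\underline{H}_x$; it equals $1$ if $z<x$ and $\ell(z)=\ell(x)-1$.

Write $y\le_L x$ if $\underline{H}_y$ occurs with nonzero coefficient in $h\underline{H}_x$ for some $h\in\mathcal{H}$, and take the transitive closure. The classes of the associated equivalence relation $\sim_L$ are the \emph{left cells}. Multiplication on the right, $\underline{H}_xh$, defines $\le_R$, $\sim_R$ and the \emph{right cells}; multiplication on both sides, $h\underline{H}_xh'$, defines the \emph{two-sided cells}. The map $w\mapsto w^{-1}$ exchanges left and right cells. Since the $\underline{H}_s$ generate $\mathcal{H}$, the preorder $\le_R$ is generated by the occurrences in \eqref{eq:mult}.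

To find the cells from the definition one needs the numbers $\mu(z,x)$. It is natural to look for invariants of left cells that can be read off from the group alone. The first one is the descent set.
\begin{itemize}
\item[(C1)] If $x\sim_L y$, then $\mathcal{R}(x)=\mathcal{R}(y)$.
\end{itemize}
Indeed, if $xs<x$, then $(v+v^{-1})h\underline{H}_x=(h\underline{H}_x)\underline{H}_s$ is by \eqref{eq:mult} a combination of $\underline{H}_y$ with $ys<y$; so $y\le_Lx$ implies $\mathcal{R}(y)\supseteq\mathcal{R}(x)$.

Star operations refine this invariant. Let $r,s\in S$ with $m=m_{r,s}\ge3$, and put $\mathcal{D}_R(r,s)=\{w\in W:|\mathcal{R}(w)\cap\{r,s\}|=1\}$. A coset $xW_{\{r,s\}}$ with shortest element $x$ meets $\mathcal{D}_R(r,s)$ in two \emph{strings} $(xr,xrs,xrsr,\dots)$ and $(xs,xsr,xsrs,\dots)$, each with $m-1$ elements. If $w$ is the $i$-th element of its string, then $w^\ast$ is the $(m-i)$-th element of the same string. The involution $w\mapsto w^\ast$ of $\mathcal{D}_R(r,s)$ is the \emph{right star operation} for $\{r,s\}$. For $m=3$, $w^\ast$ is the unique element of $\{wr,ws\}\cap\mathcal{D}_R(r,s)$,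 and two facts hold.
\begin{itemize}
\item[(C2)] If $m_{r,s}=3$ and $w\in\mathcal{D}_R(r,s)$, then $w^\ast\sim_R w$.
\item[(C3)] If $m_{r,s}=3$, $x,y\in\mathcal{D}_R(r,s)$ and $x\sim_Ly$, then $x^\ast\sim_L y^\ast$ \cite[Cor.~4.3]{KL79}.
\end{itemize}
For (C2), consider the string $(xr,xrs)$: by \eqref{eq:mult}, $\underline{H}_{xrs}$ occurs in $\underline{H}_{xr}\underline{H}_s$, and $\underline{H}_{xr}$ occurs in $\underline{H}_{xrs}\underline{H}_r$ with coefficient $\mu(xr,xrs)=1$.

Define equivalence relations $\approx_k$ on $W$ recursively: $x\approx_0y$ if $\mathcal{R}(x)=\mathcal{R}(y)$, and $x\approx_{k+1}y$ if $x\approx_ky$ and $x^\ast\approx_ky^\ast$ for every pair $r,s$ with $m_{r,s}\ge3$ and $x,y\in\mathcal{D}_R(r,s)$. The elements $x,y$ are \emph{$\widetilde\tau$-equivalent} if $x\approx_ky$ for all $k\ge0$. In words: every sequence of star operations that applies to $x$ applies to $y$, and the two results have the same descent set. Call a relation on $W$ \emph{star-invariant} if related elements $x,y$ satisfy $\mathcal{R}(x)=\mathcal{R}(y)$ and $x^\ast,y^\ast$ are again related for every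 star operation defined on $x$ and $y$.

\begin{lemma}\label{lem:inv}
The $\widetilde\tau$-equivalence is star-invariant, and elements related by any star-invariant relation are $\widetilde\tau$-equivalent.
\end{lemma}

\begin{proof}
If $x\approx_{k+1}y$ for all $k$, then $x^\ast\approx_ky^\ast$ for all $k$. Conversely, related elements satisfy $x\approx_0y$; and if all related pairs are $\approx_k$-equivalent, then so are $x,y$ and $x^\ast,y^\ast$, hence $x\approx_{k+1}y$.
\end{proof}

The following conjecture of Geck and Halls is stated in \cite{Jensen}.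
\begin{quote}
\emph{For any finite Coxeter group $W$, two elements $x,y\in W$ belong to the same left cell if and only if they lie in the same two-sided cell and are $\widetilde\tau$-equivalent.}
\end{quote}
If all $m_{r,s}\le3$, then $\sim_L$ is star-invariant by (C1) and (C3), so the ``only if'' part holds. For the symmetric groups the ``if'' part holds as well, even without the condition on two-sided cells (Proposition~\ref{prop:typeA}). The Coxeter graph of $D_n$ is the graph of the symmetric group $S_n$ with one more node, and the new node gives one more descent and one more star operation to separate elements with. One would therefore guess that the conjecture holds in type $D$.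

\subsection{Results}

The irreducible representations of $D_n$ labeled by pairs of partitions, and the correspondence between two-sided cells and Lusztig's families, are recalled in Section~\ref{sec:family}. The standard tableau $\mathbf{S}(x)$ of a signed permutation $x$ is defined in Sections~\ref{sec:A} and~\ref{sec:D}.

\begin{theorem}\label{thm:main}
Let $n\ge13$ and let $W$ be of type $D_n$. There are $x\ne y$ in $W$ that lie in the same right cell (hence in the same two-sided cell) and are $\widetilde\tau$-equivalent, but lie in different left cells.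

More precisely, put $a=n-9$, let $E$ be the irreducible representation labeled by $\{\alpha,\beta\}$ with $\alpha=(a,3,2,1)$ and $\beta=(2,1)$, and let $\mathbf{c}$ be the two-sided cell attached to the one-element family $\{E\}$. For every standard tableau $Q$ of shape $\xi=(a,4,3,2)$ there are two elements $x,y$ of one right cell in $\mathbf{c}$, with $\mathbf{S}(x)=\mathbf{S}(y)=Q$, that are $\widetilde\tau$-equivalent and lie in two different left cells.
\end{theorem}

\begin{corollary}\label{cor:main}
\textup{(i)} The conjecture fails for every finite Coxeter group with an irreducible component of type $D_n$, $n\ge13$. \textup{(ii)} The number of left cells of one two-sided cell that meet one $\widetilde\tau$-class is unbounded over finite Coxeter groups.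
\end{corollary}

The proof shows existence by exact counting inside one right cell; the elements $x,y$ are not written down. We do not claim that $13$ is the smallest rank in which the conjecture fails in type $D$.

The new node $s_0$ of $D_n$ is exchanged with its twin $s_1$ by the diagram automorphism $\sigma$. On a set of $\sigma$-fixed elements that is closed under star operations, $s_0$ only repeats what $s_1$ says, and the $\widetilde\tau$-class depends on the type $A$ tableau alone (Section~\ref{sec:D}). We find such a set inside a right cell $R$ whose cell module is the irreducible representation $E$ and which meets every left cell at most once (Section~\ref{sec:family}). Restricting $E$ to parabolic subgroups (Section~\ref{sec:modules}) counts the elements of $R$ by tableau, by descents and by $\sigma$-orbits (Section~\ref{sec:count}). For the pair $\{\alpha,\beta\}$ of the theorem these counts force all elements of shape $\xi$ to be $\sigma$-fixed (Section~\ref{sec:fixed}), while the Littlewood--Richardson coefficient $c^{\xi}_{\alpha\beta}=2$ gives two elements for each tableau.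

\section{Symmetric groups}\label{sec:A}

Write $w\in S_m$ as the word $w_1\cdots w_m$ with $w_i=w(i)$. Right multiplication by $s_i=(i,i+1)$ exchanges the letters in positions $i,i+1$, and $s_i\in\mathcal{R}(w)$ if and only if $w_i>w_{i+1}$. For any word $w$ with distinct integer letters, the Robinson--Schensted correspondence gives an insertion tableau $P(w)$ and a standard recording tableau $Q(w)$ of the same shape $\mathrm{sh}(w)$; the entry $j$ of $Q(w)$ fills the box $\mathrm{sh}(w_1\cdots w_j)/\mathrm{sh}(w_1\cdots w_{j-1})$. Shape and recording tableau depend only on the relative order of the letters. We use the following facts, from \cite{KL79} and the Robinson--Schensted theory.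
\begin{itemize}
\item[(A1)] $w\mapsto(P(w),Q(w))$ is a bijection from $S_m$ to pairs of standard tableaux of the same shape. The right cells of $S_m$ are the fibers of $P$, and the left cells are the fibers of $Q$.
\item[(A2)] Two words have the same $P$ if and only if they are connected by elementary Knuth moves, which replace three consecutive letters by the rules $bac\leftrightarrow bca$, $acb\leftrightarrow cab$ for $a<b<c$. These moves are the star operations for $\{s_i,s_{i+1}\}$, since the two strings above $abc$ are $(bac,bca)$ and $(acb,cab)$.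
\item[(A3)] $w_j>w_{j+1}$ if and only if $j+1$ lies in a strictly lower row of $Q(w)$ than $j$.
\item[(A4)] Reversing the order of the positions transposes the shape, and so does negating all letters.
\end{itemize}

\begin{proposition}\label{prop:typeA}
Two elements of $S_m$ lie in the same left cell if and only if they are $\widetilde\tau$-equivalent.
\end{proposition}

\begin{proof}
One direction was shown in Section~\ref{ss:question}. Let $x,y$ be $\widetilde\tau$-equivalent, of shapes $\lambda$ and $\nu$. Let $T_\lambda$ be the tableau of shape $\lambda$ filled row by row. By (A1) and (A2), a sequence of star operations takes $x$ to an element $x'$ with $Q(x')=T_\lambda$, whose descents are the $s_j$ with $j=\lambda_1,\lambda_1+\lambda_2,\dots$. The same sequence takes $y$ to an element $y'$ of shape $\nu$ with the same descents. By (A3), a run of consecutive entries without descent fills a horizontal strip from left to right, so the tableaux of shape $\nu$ whose descents are among these $j$ are counted by the Kostka number $K_{\nu\lambda}$. Hence $K_{\nu\lambda}\neq0$, by symmetry $K_{\lambda\nu}\ne0$,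 and so $\nu=\lambda$ by the dominance order. As $K_{\lambda\lambda}=1$, we get $Q(y')=T_\lambda$, that is, $x'\sim_Ly'$. Undoing the star operations gives $x\sim_Ly$ by (C3).
\end{proof}

In type $D$ the new generator and the automorphism $\sigma$ act at the left end of a word. It is therefore better to build the recording tableau from the right end. For a word $w=w_1\cdots w_m$ with distinct letters let $\mathbf{S}(w)=Q\bigl((-w_m)(-w_{m-1})\cdots(-w_1)\bigr)$. By (A4), applied twice to each final segment, $\mathbf{S}(w)$ is the standard tableau of the chain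
\[
\mathrm{sh}(w_m)\subset\mathrm{sh}(w_{m-1}w_m)\subset\dots\subset\mathrm{sh}(w_1\cdots w_m).
\]
(It is the Sch\"utzenberger evacuation of $Q(w)$; we do not use this.) For instance, $\mathbf{S}(1324)$ is the chain $(1)\subset(2)\subset(2,1)\subset(3,1)$. Deleting the largest entry of $\mathbf{S}(w)$ gives $\mathbf{S}(w_2\cdots w_m)$. For $w\in S_m$ we have $\mathbf{S}(w)=Q(w_0ww_0)$ with $w_0$ the longest element. Conjugation by $w_0$ is an automorphism of the Coxeter system, so it permutes the left cells and the right cells, and it preserves shapes. Facts (A1), (A3) and (C3) become: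
\begin{itemize}
\item[(S1)] The left cells of $S_m$ are the fibers of $\mathbf{S}$. A right cell of shape $\lambda$ contains exactly one $u$ with $\mathbf{S}(u)=T$, for each standard tableau $T$ of shape $\lambda$.
\item[(S2)] $w_i>w_{i+1}$ if and only if the box added by $w_i$ in the chain lies in a strictly lower row than the box added by $w_{i+1}$.
\item[(S3)] For a fixed pair $\{s_i,s_{i+1}\}$, the tableau $\mathbf{S}(u^\ast)$ depends only on $\mathbf{S}(u)$.
\end{itemize}

\section{Type $D$ and the diagram automorphism}\label{sec:D}

Let $n\ge4$. The group $B_n$ consists of the bijections $x$ of $\{\pm1,\dots,\pm n\}$ with $x(-i)=-x(i)$. We write $x$ as the word $x_1\cdots x_n$, $x_i=x(i)$, and $\bar a$ for $-a$. Let $\epsilon_i\in B_n$ change the sign of $i$, and put $\epsilon=\epsilon_1$. From now on $W=D_n$ is the subgroup of words with an even number of negative letters. Its generators are $s_i=(i,i+1)$ for $1\le i\le n-1$ and $s_0=\epsilon s_1\epsilon=\bar2\,\bar1\,3\cdots n$. We have $m_{s_0,s_2}=3$ and $m_{s_i,s_{i+1}}=3$ for $1\le i\le n-2$, and all other pairs commute. Right multiplication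 by $s_0$ replaces $x_1x_2$ by $\bar x_2\bar x_1$, and
\[
s_i\in\mathcal{R}(x)\iff x_i>x_{i+1}\quad(i\ge1),\qquad s_0\in\mathcal{R}(x)\iff -x_1>x_2 .
\]
The map $\sigma(x)=\epsilon x\epsilon$ is the automorphism of $(W,S)$ that exchanges $s_0,s_1$ and fixes the other generators. It preserves lengths and the Kazhdan--Lusztig basis, so it permutes cells of each kind. On words, $\sigma$ negates the first letter and then negates the letter $\pm1$; thus $\sigma(x)=x$ if and only if $x_1=\pm1$. We call $x$ \emph{fixed} if $\sigma(x)=x$ and \emph{moved} otherwise.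

For $K\subset S$ let $X_K=\{d\in W:\mathcal{R}(d)\cap K=\emptyset\}$. Every $x\in W$ is uniquely $x=du$ with $d\in X_K$, $u\in W_K$; then $\ell(x)=\ell(d)+\ell(u)$ and $\mathcal{R}(x)\cap K=\mathcal{R}(u)$. Consequently $(du)^\ast=du^\ast$ for a star operation with $r,s\in K$ and $m_{r,s}=3$. Put
\[
I=\{s_1,\dots,s_{n-1}\},\qquad J=\{s_2,\dots,s_{n-1}\},
\]
so that $W_I=S_n$ and $W_J\cong S_{n-1}$ permutes the positions $2,\dots,n$. If $x=du$ with $d\in X_I$, then $d_1<\dots<d_n$ and $x_i=d_{u(i)}$, so the words $x$ and $u$ have the same relative order. Hence $\mathbf{S}(x):=\mathbf{S}(x_1\cdots x_n)$ equals $\mathbf{S}(u)$, and (S2), (S3) hold for $x\in W$ and the generators in $I$.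

\begin{example}\label{ex:D4}
In $D_4$ consider the seven elements below.
\[
\begin{array}{c|cccc|ccc}
x&1324&3124&\bar3\bar124&1342&\bar13\bar24&\bar1\bar234&\bar134\bar2\\ \hline
\mathcal{R}(x)&s_2&s_1&s_0&s_3&s_2&s_0,s_1&s_3\\
\mathrm{sh}(x)&(3,1)&(3,1)&(4)&(3,1)&(3,1)&(3,1)&(3,1)
\end{array}
\]
The star operations for $\{s_1,s_2\}$, $\{s_0,s_2\}$, $\{s_2,s_3\}$ send $1324$ to $3124$, $\bar3\bar124$, $1342$, and they send $\bar13\bar24$ to $\bar1\bar234$, $\bar1\bar234$, $\bar134\bar2$. The descent sets show that no other star operations apply, so the first four and the last three elements form two orbits. The elements $1324$ and $\bar13\bar24$ have the same descent set and the same tableau $\mathbf{S}$; the generators in $I$ cannot separate them. They are separated by $s_0$, after one star operation: $s_0$ is a descent of $\bar1\bar234$ but not of $3124$. In the second orbit every element begins with $\pm1$, and there $s_0$ adds nothing: it is a descent exactly when $s_1$ is, and the operations for $\{s_0,s_2\}$ and $\{s_1,s_2\}$ agree. It is not enough that one element is fixed: $1324$ is fixed,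 but its neighbor $3124$ is moved.
\end{example}

The second orbit shows the mechanism of the counterexample.

\begin{lemma}\label{lem:criterion}
Let $Y\subset W$ be a set of fixed elements that is closed under the star operations for $\{s_i,s_{i+1}\}$, $1\le i\le n-2$. If $x,y\in Y$ and $\mathbf{S}(x)=\mathbf{S}(y)$, then $x$ and $y$ are $\widetilde\tau$-equivalent.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:inv} it suffices to show that the relation ``$x,y\in Y$ and $\mathbf{S}(x)=\mathbf{S}(y)$'' is star-invariant. By (S2), $\mathcal{R}(x)\cap I$ is determined by $\mathbf{S}(x)$. For a fixed element, $s_0\in\mathcal{R}(x)$ if and only if $s_1\in\mathcal{R}(\sigma(x))=\mathcal{R}(x)$. So related elements have the same descent set. The operations for $\{s_i,s_{i+1}\}$ with $i\ge1$ preserve the relation by (S3) and the hypothesis on $Y$. The only other pair is $\{s_0,s_2\}$. Let $x\in Y\cap\mathcal{D}_R(s_0,s_2)$. Then $x\in\mathcal{D}_R(s_1,s_2)$; let $x'\in Y$ be its star for $\{s_1,s_2\}$. Applying $\sigma$, the star of $\sigma(x)=x$ for $\{s_0,s_2\}$ is $\sigma(x')=x'$. So on $Y$ the two operations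 coincide.
\end{proof}

Let $R$ be a right cell and $\xi$ a partition of $n$. The set $Y=\{x\in R:\mathrm{sh}(x)=\xi\}$ is closed under the star operations in $I$, by (C2) and (A2). It yields a counterexample as soon as (a) all elements of $Y$ are fixed, (b) two elements of $Y$ have the same tableau, and (c) $R$ meets each left cell at most once. We have no list of the elements of $R$, so all three properties must be obtained from the representation that $R$ carries.

\section{Cell modules and parabolic subgroups}\label{sec:modules}

In this section $W$ is any Weyl group. Its irreducible representations over $\mathbb{Q}$ are absolutely irreducible and self-dual, and we pass between right and left modules by $w\mapsto w^{-1}$. Write $\underline{H}_x\underline{H}_y=\sum_zh_{x,y,z}\underline{H}_z$.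

Let $R$ be a right cell. The span of the $\underline{H}_y$ with $y\le_R x$ ($x\in R$), modulo the span of those with $y\notin R$, is a right $\mathcal{H}$-module with basis indexed by $R$. Set $v=1$, so that $\underline{H}_s$ becomes $1+s$, and tensor with the sign representation. By \eqref{eq:mult} the result is a right $\mathbb{Q}W$-module $M(R)$ with basis $([x])_{x\in R}$ and
\begin{equation}\label{eq:cellmod}
[x]s=-[x]\ \text{ if } s\in\mathcal{R}(x),\qquad [x]s=[x]-\sum_{y\in R,\ s\in\mathcal{R}(y)}h_{x,s,y}\,[y]\ \text{ otherwise.}
\end{equation}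
The sign twist makes descents correspond to the eigenvalue $-1$: the cell $\{e\}$ carries the trivial representation, and the cell of the longest element carries $\mathrm{sgn}$. In the same way a two-sided cell $\mathbf{c}$ gives a $W$-bimodule $M(\mathbf{c})$ with basis $([x])_{x\in\mathbf{c}}$. These modules are the graded pieces of filtrations of the group algebra, so by semisimplicity $\bigoplus_RM(R)\cong\mathbb{Q}W$ as right modules and $\bigoplus_{\mathbf{c}}M(\mathbf{c})\cong\mathbb{Q}W\cong\bigoplus_EE\otimes E^\ast$ as bimodules. The summands $E\otimes E^\ast$ are irreducible and pairwise non-isomorphic. Hence the two-sided cells partition $\mathrm{Irr}\,W$ into sets $\mathrm{Irr}(\mathbf{c})$ with $M(\mathbf{c})\cong\bigoplus_{E\in\mathrm{Irr}(\mathbf{c})}E\otimes E^\ast$, and for $R\subset\mathbf{c}$ all constituents of $M(R)$ lie in $\mathrm{Irr}(\mathbf{c})$.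

For a product $W_1\times W_2$ the element $\underline{H}_{w_1}\otimes\underline{H}_{w_2}$ has the defining properties of $\underline{H}_{(w_1,w_2)}$. So cells of each kind are products of cells, and cell modules are outer tensor products.

The next lemma turns restriction multiplicities into numbers of elements of $R$.

\begin{lemma}\label{lem:restrict}
Let $K\subset S$ and let $R$ be a right cell of $W$.
\begin{itemize}
\item[(a)] If $u\sim_Ru'$ in $W_K$ and $d\in X_K$, then $du\sim_Rdu'$ in $W$. Hence $R$ is a disjoint union of sets $dR'$ with $d\in X_K$ and $R'$ a right cell of $W_K$.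
\item[(b)] The spans of $\{[du]\in M(R):\ell(d)\le k\}$ form a filtration of $M(R)$ by $W_K$-submodules. The $k$-th graded piece is $\bigoplus_{\ell(d)=k}G_d$, where $G_d$ has basis $\{[du]:u\in W_K,\ du\in R\}$ and $G_d\cong\bigoplus_{dR'\subset R}M(R')$. In particular $M(R)|_{W_K}\cong\bigoplus_{dR'\subset R}M(R')$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal{H}_K\subset\mathcal{H}$ be the Hecke algebra of $W_K$. Then $\mathcal{H}=\bigoplus_{d\in X_K}H_d\mathcal{H}_K$, and $F_k=\bigoplus_{\ell(d)<k}H_d\mathcal{H}_K$ is a right $\mathcal{H}_K$-submodule. If $y<d$ then $H_y\in F_{\ell(d)}$; therefore $F_k$ is bar-stable and $\overline{H_dh}\equiv H_d\bar h$ modulo $F_{\ell(d)}$ for $h\in\mathcal{H}_K$. Write $\underline{H}_{du}=\sum_{d'}H_{d'}h_{d'}$, and let $d'$ have maximal length among those with $h_{d'}\ne0$. Bar-invariance modulo $F_{\ell(d')}$ gives $\overline{h_{d'}}=h_{d'}$. If $d'\ne d$, then $h_{d'}\in\sum v\mathbb{Z}[v]H_{u'}$, which forces $h_{d'}=0$. So $d'=d$ is the only such element, and $h_d\in H_u+\sum v\mathbb{Z}[v]H_{u'}$ equals $\underline{H}_u$. Thus $\underline{H}_{du}\equiv H_d\underline{H}_u$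 modulo $F_{\ell(d)}$. By induction on $k$, $F_k$ is spanned by the $\underline{H}_{d'u'}$ with $\ell(d')<k$, and for $s\in K$
\[
\underline{H}_{du}\underline{H}_s\equiv\sum_{u'\in W_K}h_{u,s,u'}\,\underline{H}_{du'}\pmod{F_{\ell(d)}}
\]
with the structure constants of $W_K$. This gives (a) and the filtration in (b). By (a), $\{u:du\in R\}$ is a union of right cells of $W_K$. Ordering them compatibly with $\le_R$ filters $G_d$ with graded pieces $M(R')$, and semisimplicity finishes the proof.
\end{proof}

\begin{lemma}\label{lem:specht}
If $R'$ is a right cell of $S_m$ of shape $\lambda$, then $M(R')$ is the Specht module $S^\lambda$.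
\end{lemma}

\begin{proof}
Let $S_\pi$ be the standard Young subgroup of a composition $\pi$ of $m$, with longest element $w_\pi$. The sign representation occurs once in $\mathbb{Q}S_\pi$, so among the right cell modules of $S_\pi$ it occurs only in $M(\{w_\pi\})$. By Lemma~\ref{lem:restrict}, the multiplicity of $\mathrm{sgn}$ in $M(R')|_{S_\pi}$ is the number of elements $dw_\pi\in R'$, that is, of $u\in R'$ that have all generators of $S_\pi$ as descents. By (S1) and (S2) this is the number of standard tableaux of shape $\lambda$ in which each block of consecutive entries, of the sizes given by $\pi$ in reverse order, runs strictly downward. Such a block is a vertical strip filled from the top, so the number is $K_{\lambda'\pi}$, with $\lambda'$ the transpose. This is also the multiplicity of $\mathrm{sgn}$ in $S^\lambda|_{S_\pi}$. The characters induced from the sign characters of the $S_\pi$ span the class functions of $S_m$, so the two modules are isomorphic.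
\end{proof}

\section{Cells attached to one-element families}\label{sec:family}

\subsection{Representations of $B_n$ and $D_n$}

Let $\alpha,\beta$ be partitions with $|\alpha|+|\beta|=n$. Regard $S^\alpha$ as a representation of $B_{|\alpha|}$ on which the $\epsilon_i$ act as $1$, and $S^\beta$ as a representation of $B_{|\beta|}$ on which the $\epsilon_i$ act as $-1$. Let $V=V_{(\alpha,\beta)}$ be induced from $S^\alpha\boxtimes S^\beta$ on $B_{|\alpha|}\times B_{|\beta|}$ to $B_n$. Concretely, $V=\bigoplus_ZV_Z$ over the subsets $Z\subset\{1,\dots,n\}$ with $|Z|=|\alpha|$; on $V_Z$ the element $\epsilon_i$ acts as $1$ for $i\in Z$ and as $-1$ for $i\notin Z$; the group $S_n$ permutes the $V_Z$, and $V_Z\cong S^\alpha\boxtimes S^\beta$ for the stabilizer of $Z$. For $\alpha\ne\beta$ the restriction $E=V|_{D_n}$ is irreducible and depends only on $\{\alpha,\beta\}$; for $\alpha=\beta$ it is a sum of two irreducibles; this gives all of $\mathrm{Irr}\,D_n$.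

Write $\eta\nearrow\alpha$ if $\eta$ is obtained from $\alpha$ by deleting one box, and let $c^\lambda_{\eta\theta}$ be the Littlewood--Richardson coefficient, the multiplicity of $S^\lambda$ in the representation induced from $S^\eta\boxtimes S^\theta$. For $\lambda\vdash n$, $\nu\vdash n-1$, $\kappa\vdash n-2$ put
\[
g(\lambda)=c^\lambda_{\alpha\beta},\qquad
b^+(\nu)=\sum_{\eta\nearrow\alpha}c^\nu_{\eta\beta},\qquad
b^-(\nu)=\sum_{\theta\nearrow\beta}c^\nu_{\alpha\theta},\qquad
f(\kappa)=\sum_{\eta\nearrow\alpha,\ \theta\nearrow\beta}c^\kappa_{\eta\theta}.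
\]

\begin{lemma}\label{lem:branch}
\textup{(a)} $S^\lambda$ has multiplicity $g(\lambda)$ in $V|_{W_I}$. \textup{(b)} $S^\nu$ has multiplicity $b^\pm(\nu)$ in the $(\pm1)$-eigenspace of $\epsilon$, as a $W_J$-module. \textup{(c)} $S^\kappa$ has multiplicity $f(\kappa)$ in the subspace where $s_1=-1$ and $s_0=1$, as a module for $\langle s_3,\dots,s_{n-1}\rangle\cong S_{n-2}$. \textup{(d)} $\mathrm{tr}_V\,\epsilon=\dim V\cdot(|\alpha|-|\beta|)/n$.
\end{lemma}

\begin{proof}
(a) $V|_{S_n}$ is induced from $V_Z$. (b) The $(+1)$-eigenspace is $\bigoplus_{1\in Z}V_Z$, which is induced to $S_{n-1}$ from $S^\alpha|_{S_{|\alpha|-1}}\boxtimes S^\beta$; use the branching rule $S^\alpha|=\bigoplus_{\eta\nearrow\alpha}S^\eta$. For the eigenvalue $-1$ exchange the roles of $\alpha$ and $\beta$. (c) Since $s_0=s_1\epsilon_1\epsilon_2$, the subspace is the $(-1)$-eigenspace of $s_1$ on $U\oplus U'$, where $U=\bigoplus_{1\in Z,\,2\notin Z}V_Z$ and $U'=\bigoplus_{1\notin Z,\,2\in Z}V_Z$. As $s_1$ exchanges $U$ and $U'$ and commutes with $S_{n-2}$, this eigenspace is isomorphic to $U$, which is induced from $S^\alpha|\boxtimes S^\beta|$.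 (d) The $\epsilon_i$ are conjugate, and their sum acts on each $V_Z$ as $|\alpha|-|\beta|$.
\end{proof}

\subsection{Families}

By \cite[Thm.~5.25 and \S4.6]{Lus84}, the sets $\mathrm{Irr}(\mathbf{c})$ are Lusztig's families (tensoring with $\mathrm{sgn}$ permutes the families, so the twist in $M(\mathbf{c})$ is harmless), and in type $D_n$ they are described as follows. For $k$ at least the number of parts of $\alpha$ and of $\beta$, the \emph{symbol} of $\{\alpha,\beta\}$ is the unordered pair of rows $\{\alpha_{k+1-i}+i-1\}_{1\le i\le k}$ and $\{\beta_{k+1-i}+i-1\}_{1\le i\le k}$. Irreducibles labeled by pairs with $\alpha\ne\beta$ lie in the same family if and only if, for a common large $k$, their symbols have the same multiset of entries; the irreducibles labeled by $\{\alpha,\alpha\}$ form one-element families.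

Suppose that the two rows of the symbol differ in exactly one entry. This property does not depend on $k$, since raising $k$ by one adds $1$ to all entries and adjoins $0$ to both rows. The entries of a row are distinct, so in any symbol with the same multiset each repeated entry lies in both rows, and the two remaining entries lie in different rows because the rows have equal length. So the symbol is determined, and $E$ is alone in its family. We shall meet three cases:
\begin{equation}\label{eq:symbols}
\begin{array}{c|c|c}
\alpha,\ \beta&\text{rows of the symbol}&n\\ \hline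
(3),\ (1)&\{3\},\ \{1\}&4\\
(3,2),\ (1)&\{2,4\},\ \{0,2\}&6\\
(a,3,2,1),\ (2,1)\quad(a\ge4)&\{1,3,5,a+3\},\ \{0,1,3,5\}&a+9
\end{array}
\end{equation}
In this section and the next we assume:
\begin{itemize}
\item[(H)] $|\alpha|\ne|\beta|$, and $E=V|_{D_n}$ is alone in its family.
\end{itemize}
Let $\mathbf{c}$ be the two-sided cell with $\mathrm{Irr}(\mathbf{c})=\{E\}$ and put $N=\dim E$. Then $M(\mathbf{c})\cong E\otimes E^\ast$ and $|\mathbf{c}|=N^2$.

\subsection{The cell $\mathbf{c}$ is a square}

So far a right cell in $\mathbf{c}$ could carry several copies of $E$. To exclude this we need an algebra that sees the left and right cells as rows and columns, and Lusztig's asymptotic ring does. We recall it from \cite{LusII} and \cite[Ch.~14--18]{LusHecke}; the properties P1--P15 of the latter are valid for Weyl groups. Let $\mathbf{a}(z)$ be the least integer $i\ge0$ with $v^ih_{x,y,z}\in\mathbb{Z}[v]$ for all $x,y$, and let $\gamma_{x,y,z^{-1}}$ be the coefficient of $v^{-\mathbf{a}(z)}$ in $h_{x,y,z}$.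
\begin{itemize}
\item[(J1)] $\mathcal{J}=\bigoplus_w\mathbb{Z}t_w$ with $t_xt_y=\sum_z\gamma_{x,y,z^{-1}}t_z$ is an associative ring, $\gamma_{x,y,z}\ge0$ and $\gamma_{x,y,z}=\gamma_{y,z,x}$. It is the direct sum of the rings $\mathcal{J}_{\mathbf{c}'}=\bigoplus_{w\in\mathbf{c}'}\mathbb{Z}t_w$ over the two-sided cells $\mathbf{c}'$.
\item[(J2)] There is a set $\mathcal{D}$ of elements $\delta$ with $\delta^2=1$ such that each left cell contains exactly one of them and $\sum_{\delta\in\mathcal{D}}t_\delta$ is the identity. If $\delta$ lies in the left cell $\Gamma$, then $t_xt_\delta$ is $t_x$ or $0$ according as $x\in\Gamma$ or not; $t_\delta t_x$ is $t_x$ or $0$ according as $x^{-1}\in\Gamma$ or not; and $\gamma_{x^{-1},x,\delta}=1$ for $x\in\Gamma$.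
\item[(J3)] For $x\in W$ and $w,y,u\in\mathbf{c}$,
\[
\sum_{z\in\mathbf{c}}\gamma_{w,y,z^{-1}}\,h_{x,z,u}=\sum_{z\in\mathbf{c}}h_{x,w,z}\,\gamma_{z,y,u^{-1}}.
\]
\end{itemize}
To derive (J3), let $h'$ denote $h$ in a second variable $v'$. The function $\mathbf{a}$ increases weakly as one goes down in the two-sided preorder (P4), so $\mathbf{a}(w)=\mathbf{a}(u)$, and P15 gives $\sum_zh'_{w,y,z}h_{x,z,u}=\sum_zh_{x,w,z}h'_{z,y,u}$. A nonzero term on the left has $u\le_Lz\le_Rw$, and a nonzero term on the right has $u\le_Rz\le_Lw$. In both cases $\mathbf{a}(w)\le\mathbf{a}(z)\le\mathbf{a}(u)=\mathbf{a}(w)$ by P4. Elements with equal $\mathbf{a}$-value that are comparable for $\le_L$ or $\le_R$ lie in the same left or right cell (P9, P10), so $z\in\mathbf{c}$. Now take the coefficient of $v'^{-\mathbf{a}(w)}$.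

\begin{lemma}\label{lem:square}
For all right cells $R$ and left cells $\Gamma$ in $\mathbf{c}$ we have $M(R)\cong E$ and $|R\cap\Gamma|=1$.
\end{lemma}

\begin{proof}
\emph{Step 1: $\mathcal{J}_{\mathbf{c}}\otimes\mathbb{Q}\cong\mathrm{Mat}_N(\mathbb{Q})$.} Let $W$ act on $\mathcal{J}_{\mathbf{c}}\otimes\mathbb{Q}$ from the left by $\underline{H}_x\cdot t_w=\sum_{u\in\mathbf{c}}h_{x,w,u}|_{v=1}t_u$. This is the left module $M(\mathbf{c})$ before the sign twist, a sum of $N$ copies of $E\otimes\mathrm{sgn}$, so its endomorphism algebra is $\mathrm{Mat}_N(\mathbb{Q})$. By (J3), right multiplication by $t_y$ commutes with the action. This gives an antihomomorphism $\mathcal{J}_{\mathbf{c}}\otimes\mathbb{Q}\to\mathrm{Mat}_N(\mathbb{Q})$, which is injective because $\mathcal{J}_{\mathbf{c}}$ has an identity, and bijective because both sides have dimension $N^2$. Compose it with transposition.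

\emph{Step 2: each idempotent $t_\delta$, $\delta\in\mathcal{D}\cap\mathbf{c}$, has rank one.} Here positivity is used. Let $\Gamma$ be the left cell of $\delta$, let $\rho\ge1$ be the rank of $t_\delta$, and put $\mathcal{J}_{\mathbf{c},\mathbb{C}}=\mathcal{J}_{\mathbf{c}}\otimes\mathbb{C}$. The algebra $A=t_\delta\mathcal{J}_{\mathbf{c},\mathbb{C}}t_\delta\cong\mathrm{Mat}_\rho(\mathbb{C})$ has basis $t_x$, $x\in\Gamma\cap\Gamma^{-1}$, by (J2). Let $u,w\in\Gamma\cap\Gamma^{-1}$. Since $\gamma_{u,u^{-1},\delta}=1$, the product $t_ut_{u^{-1}}$ is $t_\delta$ plus a nonnegative combination of basis elements, so $t_ut_{u^{-1}}t_w$ is $t_w$ plus such a combination. Hence $t_{u^{-1}}t_w\ne0$, and some $t_y$ with $y\in\Gamma\cap\Gamma^{-1}$ occurs in it. By cyclicity $\gamma_{w,y^{-1},u^{-1}}=\gamma_{u^{-1},w,y^{-1}}>0$, so $t_u$ occurs in $t_wt_{y^{-1}}$. Therefore right multiplication by $\zeta=\sum_{x\in\Gamma\cap\Gamma^{-1}}t_x$ on $A$ has a matrix with all entries positive. By the Perron--Frobenius theorem such a matrix has a one-dimensional eigenspace. An eigenspace of a right multiplication is a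 left ideal, and nonzero left ideals of $\mathrm{Mat}_\rho(\mathbb{C})$ have dimension at least $\rho$. So $\rho=1$.

\emph{Step 3.} By (J2), $|\Gamma|=\dim\mathcal{J}_{\mathbf{c},\mathbb{C}}t_\delta=N$. A right cell in $\mathbf{c}$ has the form $R=\Gamma'^{-1}$ with $\Gamma'\subset\mathbf{c}$ a left cell ($\mathbf{c}$ is stable under inversion, since each of its left cells contains an involution $\delta$). So $|R|=N$, and $M(R)$, a multiple of $E$, is $E$. Finally $R\cap\Gamma$ indexes a basis of $t_{\delta'}\mathcal{J}_{\mathbf{c},\mathbb{C}}t_\delta$ with $\delta'\in\mathcal{D}\cap\Gamma'$, and this space has dimension $1$ since both idempotents have rank one.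
\end{proof}

This is property (c) of Section~\ref{sec:D}. For property (a) the right cell must at least contain a fixed element; the condition $|\alpha|\ne|\beta|$ provides one.

\begin{lemma}\label{lem:stable}
There is a right cell $R\subset\mathbf{c}$ with $\sigma(R)=R$.
\end{lemma}

\begin{proof}
The action of $\epsilon$ on $V$ shows $E\circ\sigma\cong E$, so $\mathrm{Irr}(\sigma(\mathbf{c}))=\{E\}$ and $\sigma(\mathbf{c})=\mathbf{c}$. Identify $M(\mathbf{c})$ with the bimodule $\mathrm{End}(V)$. The maps $[x]\mapsto[\sigma(x)]$ and $F\mapsto\epsilon F\epsilon$ both satisfy $\phi(wFw')=\sigma(w)\phi(F)\sigma(w')$. Their composite is an endomorphism of an absolutely irreducible bimodule, so they differ by a scalar, which is $\pm1$ because both are involutions. Comparing traces, the number of fixed elements of $\mathbf{c}$ is $\pm(\mathrm{tr}_V\,\epsilon)^2$, which is nonzero by Lemma~\ref{lem:branch}(d). The right cell of a fixed element is $\sigma$-stable.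
\end{proof}

\section{Three counts in a $\sigma$-stable right cell}\label{sec:count}

Keep hypothesis (H) and fix a $\sigma$-stable right cell $R\subset\mathbf{c}$. The parabolic subgroup on which $\sigma$ acts trivially is $W_J$, so we sort the elements of $R$ by their $W_J$-part. Let $x=du$ with $d\in X_J$, $u\in W_J$. Then $x_1=d_1$ and $d_2<\dots<d_n$, so $x_2\cdots x_n$ has the relative order of $u$. Also $\sigma(d)\in X_J$ and $\sigma(x)=\sigma(d)u$. Thus $x$ and $\sigma(x)$ have the same tableau $\mathbf{S}(x_2\cdots x_n)$, and $x$ is fixed if and only if $d$ is. For a standard tableau $T$ of shape $\nu\vdash n-1$ the set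
\[
R_T=\{x\in R:\mathbf{S}(x_2\cdots x_n)=T\}
\]
is $\sigma$-stable. Let $\nu+i$ denote $\nu$ with a box added in row $i$, with $g(\nu+i)=0$ if this is not a partition. For $x\in R_T$ both $\mathrm{sh}(x)$ and $\mathrm{sh}(\sigma(x))$ have this form. Put
\[
n_\nu(i,j)=\#\{x\in R_T:\mathrm{sh}(x)=\nu+i,\ \mathrm{sh}(\sigma(x))=\nu+j\},\qquad
\mathrm{cr}_p(\nu)=\sum_{i>p\ge j}n_\nu(i,j).
\]
So $\mathrm{cr}_p(\nu)$ counts the elements whose last box is carried by $\sigma$ upward across the line below row $p$. Applying $\sigma$ shows $n_\nu(i,j)=n_\nu(j,i)$.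

The notation is justified because $n_\nu(i,j)$ does not depend on $T$. If $T'$ also has shape $\nu$, send $du\in R_T$ to $du'$, where $u'$ is the element of the right cell of $u$ in $W_J$ with tableau $T'$. By (S1) and Lemma~\ref{lem:restrict}(a) this is a bijection $R_T\to R_{T'}$. It commutes with $\sigma$, which changes only $d$. It preserves shapes by (A2), because the first letter is unchanged and the words in positions $2,\dots,n$ are connected by Knuth moves.

\begin{proposition}\label{prop:counts}
\begin{itemize}
\item[(E1)] For each standard tableau $Q$ of shape $\lambda\vdash n$, exactly $g(\lambda)$ elements $x\in R$ have $\mathbf{S}(x)=Q$. In particular $\sum_jn_\nu(i,j)=g(\nu+i)$.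
\item[(E2)] For each $\kappa\vdash n-2$ we have $\sum_p\mathrm{cr}_p(\kappa+p)=f(\kappa)$, where $p$ runs over the rows for which $\kappa+p$ is a partition.
\item[(E3)] For $T$ of shape $\nu$, the set $R_T$ has exactly $2\min(b^+(\nu),b^-(\nu))$ moved elements.
\end{itemize}
\end{proposition}

\begin{proof}
We use $M(R)\cong E$ (Lemma~\ref{lem:square}) and Lemmas~\ref{lem:restrict}, \ref{lem:specht}, \ref{lem:branch} throughout.

(E1) Take $K=I$. Exactly $g(\lambda)$ of the sets $dR'\subset R$ have $R'$ of shape $\lambda$, and each contains exactly one element with tableau $Q$. For the last claim let $Q$ be $T$ with the entry $n$ added in row $i$.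

(E2) Take $K=\{s_0,s_1,s_3,\dots,s_{n-1}\}$, so $W_K=\langle s_0\rangle\times\langle s_1\rangle\times S_{n-2}$. The right cells of $W_K$ with module $(s_0=1)\boxtimes(s_1=-1)\boxtimes S^\kappa$ are the products $\{e\}\times\{s_1\}\times R''$ with $R''$ of shape $\kappa$. Fix a standard tableau $T_2$ of shape $\kappa$. Then $f(\kappa)$ is the number of $x\in R$ with $\mathbf{S}(x_3\cdots x_n)=T_2$, $s_1\in\mathcal{R}(x)$ and $s_0\notin\mathcal{R}(x)$. Sort the $x\in R$ with $\mathbf{S}(x_3\cdots x_n)=T_2$ by the row $p$ with $\mathrm{sh}(x_2\cdots x_n)=\kappa+p$; those with a given $p$ form a set $R_T$ with $T$ of shape $\kappa+p$. Let $\mathrm{sh}(x)=\kappa+p+i$ and $\mathrm{sh}(\sigma(x))=\kappa+p+j$. By (S2), $s_1\in\mathcal{R}(x)$ if and only if $i>p$, and $s_0\in\mathcal{R}(x)$ if and only if $s_1\in\mathcal{R}(\sigma(x))$, that is, $j>p$.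

(E3) Take $K=J$. First, $|R_T|=b^+(\nu)+b^-(\nu)$, the multiplicity of $S^\nu$ in $E|_{W_J}$. The map $\phi:[x]\mapsto[\sigma(x)]$ on $M(R)\cong V|_W$ satisfies $\phi(mw)=\phi(m)\sigma(w)$, and so does $m\mapsto m\epsilon$. Both are involutions and $E$ is absolutely irreducible, so $\phi=\pm\epsilon$. Hence $\phi$, which commutes with $W_J$, has trace $\pm(b^+(\nu)-b^-(\nu))$ on $\mathrm{Hom}_{W_J}(S^\nu,M(R))$. The filtration of Lemma~\ref{lem:restrict}(b) is $\phi$-stable since $\ell(\sigma(d))=\ell(d)$, so the trace may be computed on the graded pieces. There $\phi$ maps $G_d$ to $G_{\sigma(d)}$ by $[du]\mapsto[\sigma(d)u]$. Only the fixed $d$ contribute, and on these $G_d$ the map $\phi$ is the identity. So the trace is the number of sets $dR'\subset R$ with $d$ fixed and $R'$ of shape $\nu$, which is the number of fixed elements of $R_T$. This number is therefore $|b^+(\nu)-b^-(\nu)|$; subtract it from $|R_T|$.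
\end{proof}

\begin{example}\label{ex:D4count}
Let $\alpha=(3)$, $\beta=(1)$, so $E$ is the reflection representation of $D_4$ and (H) holds by \eqref{eq:symbols}. We claim that the first four elements of Example~\ref{ex:D4} form a $\sigma$-stable right cell in $\mathbf{c}$. No nonzero vector of $E$ is negated by two generators, so by Lemma~\ref{lem:restrict} no element of $\mathbf{c}$ has two descents; also $e\notin\mathbf{c}$. Let $x\in\mathbf{c}$ be shortest, $\mathcal{R}(x)=\{s\}$. If $x\ne s$, pick $r\in\mathcal{R}(xs)$. It cannot commute with $s$, or it would be a descent of $x$; so $xs=x^\ast\in\mathbf{c}$ by (C2), a contradiction. Thus $\mathbf{c}$ contains a generator, hence all of them, as $s\sim_Rsr\sim_Lr$ for $m_{r,s}=3$. The right cell of $s_2=1324$ has four elements by Lemma~\ref{lem:square} and contains the orbit by (C2).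

Now $g(4)=g(3,1)=1$, and indeed the cell has one element of shape $(4)$ and one for each of the three tableaux of shape $(3,1)$. For $\nu=(3)$ we have $b^+=b^-=1$, and $R_T=\{3124,\bar3\bar124\}$ consists of two elements exchanged by $\sigma$, of shapes $\nu+2$ and $\nu+1$. For $\nu=(2,1)$ we have $b^+=1$, $b^-=0$, and the two sets $R_T$ are $\{1324\}$ and $\{1342\}$, both fixed. Finally $f(2)=1=\mathrm{cr}_1(3)+\mathrm{cr}_2(2,1)=1+0$ counts the element $3124$.
\end{example}

Count (E3) says how many elements are moved but not which ones. Count (E2) says that some elements are carried across certain lines. If the crossings use up all the moved elements, the moved elements are located. The next lemma makes this precise.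

\begin{lemma}\label{lem:tools}
Let $\nu\vdash n-1$ and $p\ge1$.
\begin{itemize}
\item[(a)] $\mathrm{cr}_p(\nu)\le\sum_{j\le p}g(\nu+j)$ and $\mathrm{cr}_p(\nu)\le\sum_{i>p}g(\nu+i)$.
\item[(b)] $\mathrm{cr}_p(\nu)\le b^-(\nu)$.
\item[(c)] If $p<q$ and $\mathrm{cr}_p(\nu)=\mathrm{cr}_q(\nu)=b^-(\nu)$, then every $x\in R$ with $\mathrm{sh}(x_2\cdots x_n)=\nu$ and $\mathrm{sh}(x)=\nu+i$, $p<i\le q$, is fixed.
\item[(d)] If $\nu\supseteq\alpha$ and $\alpha_p=\nu_p>\nu_{p+1}$, then $\mathrm{cr}_p(\nu)=b^-(\nu)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Use (E1) and the symmetry of $n_\nu$.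

(b) Let $C_p\subset R_T$ be the set counted by $\mathrm{cr}_p(\nu)$. The sets $C_p$ and $\sigma(C_p)$ are disjoint, since the last box is below the line for $C_p$ and above it for $\sigma(C_p)$, and they consist of moved elements. By (E3) there are at most $2b^-(\nu)$ of these.

(c) If $\mathrm{cr}_p(\nu)=b^-(\nu)$, then $C_p\cup\sigma(C_p)$ is the set of all moved elements of $R_T$; the same holds for $q$. So a moved $x$ with $\mathrm{sh}(x)=\nu+i$, $\mathrm{sh}(\sigma(x))=\nu+j$ has $\min(i,j)\le p$ and $\max(i,j)>q$. Hence $i\le p$ or $i>q$.

(d) The last box $\square$ of row $p$ is a removable corner of both $\nu$ and $\alpha$. Apply (E2) to $\kappa=\nu-\square$. For $p'\ne p$ the partition $\kappa+p'$ does not contain $\square\in\alpha$. Since $g(\lambda)\ne0$ requires $\lambda\supseteq\alpha$, only $i=p$ can have $g(\kappa+p'+i)\ne0$; so $n_{\kappa+p'}(i,j)=0$ unless $i=j=p$, and $\mathrm{cr}_{p'}(\kappa+p')=0$. Thus $\mathrm{cr}_p(\nu)=f(\kappa)$. The only $\eta\nearrow\alpha$ with $\eta\subset\kappa$ is $\eta=\alpha-\square$, and $\kappa/\eta=\nu/\alpha$ as sets of boxes. As $c^\kappa_{\eta\theta}$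 depends only on $\theta$ and the skew diagram $\kappa/\eta$, we get $f(\kappa)=b^-(\nu)$.
\end{proof}

\section{A shape whose elements are all fixed}\label{sec:fixed}

\subsection{A model in $D_6$}

Let $\alpha=(3,2)$, $\beta=(1)$; hypothesis (H) holds by \eqref{eq:symbols}. Here $g(\lambda)=1$ for $\lambda=(4,2),(3,3),(3,2,1)$ and $g(\lambda)=0$ otherwise. Let $x\in R$ have shape $(3,3)$. Then $\mathrm{sh}(x_2\cdots x_6)=\nu=(3,2)=\alpha$, and by (E1) the set $R_T$ containing $x$ has three elements, of shapes $\nu+1$, $\nu+2$, $\nu+3$. Since $b^-(\nu)=1$, at most two of them are moved. Both corners of $\alpha$ are corners of $\nu$, so Lemma~\ref{lem:tools}(d) gives $\mathrm{cr}_1(\nu)=\mathrm{cr}_2(\nu)=1$. The first equation says that the element of shape $\nu+1$ is moved, the second that the element of shape $\nu+3$ is moved. So $\sigma$ exchanges the top and the bottom element and fixes $x$, the middle one. All elements of $R$ of shape $(3,3)$ are fixed, and Lemma~\ref{lem:criterion} applies to them. It gives no counterexample, because $g(3,3)=1$.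

\subsection{The choice of $\alpha$, $\beta$ and $\xi$}

Property (b) of Section~\ref{sec:D} asks for $c^\xi_{\alpha\beta}\ge2$. By the Pieri rule this is impossible if $\beta$ is a single row or column, so the first candidate is $\beta=(2,1)$. Recall that $c^\lambda_{\eta\theta}=\langle s_{\lambda/\eta},s_\theta\rangle$ in terms of Schur functions, that this vanishes unless $\eta\subset\lambda$, and that a skew Schur function is the product of those of the edge-connected components. Call two boxes \emph{adjacent} if they share an edge. For $\beta=(2,1)$,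
\[
g(\lambda)=\langle s_{\lambda/\alpha},s_{21}\rangle,\qquad
b^-(\nu)=\langle s_{\nu/\alpha},s_2+s_{11}\rangle,\qquad
f(\kappa)=\sum_{\eta\nearrow\alpha}\langle s_{\kappa/\eta},s_2+s_{11}\rangle,
\]
and we need only the following values.
\begin{itemize}
\item[(V1)] $g(\lambda)=2$ if $\lambda/\alpha$ consists of three pairwise non-adjacent boxes, as $s_1^3=s_3+2s_{21}+s_{111}$; and $g(\lambda)=1$ if it is a domino and a box not adjacent to it, as $s_2s_1=s_3+s_{21}$ and $s_{11}s_1=s_{21}+s_{111}$.
\item[(V2)] The pairing of a two-box skew Schur function with $s_2+s_{11}$ is $2$ if the boxes are non-adjacent ($s_1^2=s_2+s_{11}$) and $1$ if they are adjacent.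
\end{itemize}
So $\xi/\alpha$ should consist of three addable boxes of $\alpha$. The model suggests keeping one more addable box above them and one below them, to absorb the moved elements. The partition $\alpha=(a,3,2,1)$ satisfies (H) with $\beta=(2,1)$ by \eqref{eq:symbols}, and it has five addable boxes when $a\ge4$; see Figure~\ref{fig:shape}. This is where $n=a+9\ge13$ enters: for $a=3$ no box can be added in row $2$. Writing $(i,j)$ for the box in row $i$ and column $j$, we take $\xi=(a,4,3,2)$, so that $\xi/\alpha=\{(2,4),(3,3),(4,2)\}$ and $g(\xi)=2$.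

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\foreach \y/\n in {1/4,2/3,3/2,4/1} {
  \foreach \x in {1,...,\n} { \draw (\x,-\y) rectangle ++(1,1); }
  \fill (\n+0.5,-\y+0.5) circle (2.5pt);
}
\foreach \y/\x in {2/4,3/3,4/2} { \draw[fill=gray!35] (\x,-\y) rectangle ++(1,1); }
\foreach \y/\x in {1/5,5/1} { \draw[dashed] (\x,-\y) rectangle ++(1,1); }
\foreach \y in {1,...,5} { \node at (0.4,-\y+0.5) {\small $\y$}; }
\end{tikzpicture}
\caption{The diagram of $\alpha=(a,3,2,1)$ for $a=4$ (white boxes; rows are numbered on the left). Dots mark the four removable corners of $\alpha$. Of its five addable boxes, the three shaded ones form $\xi/\alpha$ with $\xi=(a,4,3,2)$, and the two dashed ones lie above and below them.}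
\label{fig:shape}
\end{figure}

\subsection{The fixed shape}

\begin{proposition}\label{prop:fixed}
Let $a\ge4$, $\alpha=(a,3,2,1)$, $\beta=(2,1)$, $\xi=(a,4,3,2)$, and let $R$ be a $\sigma$-stable right cell in $\mathbf{c}$. Every $x\in R$ with $\mathrm{sh}(x)=\xi$ is fixed by $\sigma$.
\end{proposition}

\begin{proof}
The shape $\nu=\mathrm{sh}(x_2\cdots x_n)$ is $\xi$ minus a corner, so it is one of
\[
\nu_2=(a,3,3,2),\quad\nu_3=(a,4,2,2),\quad\nu_4=(a,4,3,1),\quad\nu_1=(a-1,4,3,2)\ \ (a\ge5\text{ only}),
\]
numbered so that $\xi=\nu_i+i$. Since $\nu_1\not\supseteq\alpha$, we have $b^-(\nu_1)=0$, and (E3) shows that $x$ is fixed if $\nu=\nu_1$. For $i=2,3,4$ the diagram $\nu_i/\alpha$ consists of two of the three shaded boxes, so $b^-(\nu_i)=2$ by (V2). We shall prove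
\begin{equation}\label{eq:six}
\mathrm{cr}_1(\nu_2)=\mathrm{cr}_3(\nu_2)=2,\qquad
\mathrm{cr}_2(\nu_3)=\mathrm{cr}_4(\nu_3)=2,\qquad
\mathrm{cr}_3(\nu_4)=\mathrm{cr}_4(\nu_4)=2.
\end{equation}
The proposition then follows from Lemma~\ref{lem:tools}(c), because $1<2\le3$, $2<3\le4$ and $3<4\le4$.

\emph{Common corners.} The first row of $\nu_2$ equals $\alpha_1=a$ and is longer than the second; the fourth row of $\nu_4$ equals $\alpha_4=1$ and is the last one. Lemma~\ref{lem:tools}(d) gives $\mathrm{cr}_1(\nu_2)=2$ and $\mathrm{cr}_4(\nu_4)=2$.

For the other four values no common corner is available, since each shaded box covers neighboring corners of $\alpha$. Instead we apply (E2) to $\kappa=\alpha+\square$ with $\square$ a shaded box, bound every term from above, and find that the bounds add up to $f(\kappa)$. For such $\kappa$, the diagram $\kappa/\eta$ consists of $\square$ and one of the corners $(1,a),(2,3),(3,2),(4,1)$ of $\alpha$, so by (V2)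
\[
f(\kappa)=8-\#\{\text{corners of }\alpha\text{ adjacent to }\square\}.
\]
The two outer terms of (E2) are bounded by Lemma~\ref{lem:tools}(a): $\mathrm{cr}_1(\kappa+1)\le g(\kappa+1+1)=1$ and $\mathrm{cr}_5(\kappa+5)\le g(\kappa+5+6)=1$. Indeed, the skew diagrams consist of $\square$ and the domino $\{(1,a+1),(1,a+2)\}$, respectively $\{(5,1),(6,1)\}$, and no shaded box is adjacent to these dominoes, so (V1) applies. The inner terms are bounded by Lemma~\ref{lem:tools}(b).

\emph{The box $\square=(4,2)$}, $\kappa=(a,3,2,2)$. It is adjacent to the corners $(3,2)$ and $(4,1)$, so $f(\kappa)=6$. Boxes can be added in rows $1,2,3,5$: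
\[
\begin{array}{c|cccc}
p&1&2&3&5\\ \hline
\kappa+p&(a+1,3,2,2)&\nu_3&\nu_2&(a,3,2,2,1)\\
\text{bound for }\mathrm{cr}_p(\kappa+p)&1&2&2&1
\end{array}
\]
The bounds add up to $6$, so all are attained: $\mathrm{cr}_2(\nu_3)=\mathrm{cr}_3(\nu_2)=2$.

\emph{The box $\square=(2,4)$}, $\kappa=(a,4,2,1)$. It is adjacent to the corner $(2,3)$, and to the corner $(1,a)$ exactly when $a=4$. So $f(\kappa)=6$ for $a=4$ and $f(\kappa)=7$ for $a\ge5$. Boxes can be added in rows $1,3,4,5$, and in row $2$ exactly when $a\ge5$:
\[
\begin{array}{c|ccccc}
p&1&2\ \ (a\ge5)&3&4&5\\ \hline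
\kappa+p&(a+1,4,2,1)&(a,5,2,1)&\nu_4&\nu_3&(a,4,2,1,1)\\
\text{bound for }\mathrm{cr}_p(\kappa+p)&1&1&2&2&1
\end{array}
\]
The bound for $p=2$ is $b^-(a,5,2,1)=1$, from the adjacent boxes $(2,4),(2,5)$. The bounds add up to $6$ for $a=4$ and to $7$ for $a\ge5$, so all are attained: $\mathrm{cr}_3(\nu_4)=\mathrm{cr}_4(\nu_3)=2$. This completes \eqref{eq:six}.
\end{proof}

\begin{remark}
The choice of the three middle boxes matters. The shape $\nu_2+1=(a+1,3,3,2)$ also has $g=2$, but $\mathrm{cr}_1(\nu_2)=2$ says that both elements of this shape in a set $R_T$ with $T$ of shape $\nu_2$ are moved. Lemma~\ref{lem:criterion} does not apply to this shape.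
\end{remark}

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The pair $\alpha=(a,3,2,1)$, $\beta=(2,1)$ satisfies (H). Let $R\subset\mathbf{c}$ be a $\sigma$-stable right cell (Lemma~\ref{lem:stable}) and $Y=\{x\in R:\mathrm{sh}(x)=\xi\}$. The star operations for $\{s_i,s_{i+1}\}$, $i\ge1$, preserve $R$ by (C2) and preserve shapes by (A2), so they preserve $Y$. All elements of $Y$ are fixed by Proposition~\ref{prop:fixed}. Let $Q$ be a standard tableau of shape $\xi$. By (E1) there are $g(\xi)=2$ elements $x\ne y$ of $Y$ with $\mathbf{S}(x)=\mathbf{S}(y)=Q$. They lie in the right cell $R$, hence in $\mathbf{c}$; they are $\widetilde\tau$-equivalent by Lemma~\ref{lem:criterion}; and they lie in different left cells, because each left cell in $\mathbf{c}$ meets $R$ in exactly one element (Lemma~\ref{lem:square}).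
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
Let $W=W_1\times W_2$ be a product of finite Coxeter groups. As noted in Section~\ref{sec:modules}, $\underline{H}_{(w_1,w_2)}=\underline{H}_{w_1}\otimes\underline{H}_{w_2}$, so left cells and two-sided cells of $W$ are products. Generators of different factors commute, so $\mathcal{R}(w_1,w_2)=\mathcal{R}(w_1)\sqcup\mathcal{R}(w_2)$, and every star operation belongs to one factor and changes only that component. Hence the relation ``$x_1,y_1$ are $\widetilde\tau$-equivalent in $W_1$ and $x_2,y_2$ are $\widetilde\tau$-equivalent in $W_2$'' between $(x_1,x_2)$ and $(y_1,y_2)$ is star-invariant, and by Lemma~\ref{lem:inv} it implies $\widetilde\tau$-equivalence in $W$.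

(i) If $W_1$ is of type $D_n$ with $n\ge13$ and $x,y\in W_1$ are as in Theorem~\ref{thm:main}, then $(x,e)$ and $(y,e)$ lie in one two-sided cell and one $\widetilde\tau$-class of $W$, but in different left cells.

(ii) In the product of $k$ copies of $D_{13}$, the $2^k$ elements of $\{x,y\}^k$ lie in one two-sided cell and one $\widetilde\tau$-class, but in $2^k$ different left cells.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jensen}
Lars Thorge Jensen, \emph{The ABC of $p$-Cells}, arXiv:1901.02323 (2019).

\bibitem{KL79}
Kazhdan and Lusztig, 1979.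

\bibitem{Lus84}
Lusztig, \emph{Characters of reductive groups over a finite field}, 1984.

\bibitem{LusII}
Lusztig, \emph{Cells in affine Weyl groups II}.

\bibitem{LusHecke}
Lusztig, \emph{Hecke algebras with unequal parameters}.

\end{thebibliography}
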